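# Numerical Iitaka dimensions and the positive part of a divisor

Take a pseudoeffective divisor $D$ and throw away the divisors that are forced to sit in every small ample perturbation of $D$. What is left is the positive part $P_\sigma(D)$. For a big divisor this costs nothing: multiples of $D$ and of $P_\sigma(D)$ have the same sections. For a divisor on the boundary of the big cone, the size is measured by perturbing to $D+\varepsilon A$ and looking at a growth rate as $\varepsilon\to0$; the growth exponents are the numerical Iitaka dimensions. Are they the same for $D$ and $P_\sigma(D)$? On surfaces they are, and we begin there.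

## 1. On a surface the negative part shrinks at a linear rate

We work over $\mathbb C$. Let $X$ be a $\mathbb Q$-factorial normal projective variety of dimension $n$, let $D$ be a pseudoeffective $\mathbb R$-divisor on $X$, and let $A$ be a fixed, sufficiently positive, ample $\mathbb Z$-divisor. We write $\equiv$ for numerical equivalence. Between classes, $\alpha\le\beta$ means that $\beta-\alpha$ is pseudoeffective. We use the following textbook facts.

* The volume $\operatorname{vol}(\alpha)=\limsup_k n!\,h^0(\lfloor k\alpha\rfloor)/k^n$ is a continuous, $n$-homogeneous function of the numerical class. It is monotone for $\le$, invariant under birational pull-back, positive exactly on big classes, and equal to $\alpha^n$ if $\alpha$ is nef. On the big cone $\operatorname{vol}^{1/n}$ is concave.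
* Ampleness is an open condition. Pseudoeffective plus ample is big, and big classes have effective representatives. Pull-back and push-forward under birational morphisms preserve pseudoeffectivity. A pseudoeffective class has nonnegative intersection with a product of $n-1$ nef classes.
* An ample class $\gamma$ has, for each prime divisor $\Gamma$, an effective representative with multiplicity $0$ along $\Gamma$: write $\gamma$ as a positive combination of very ample classes and take general members. We call it a *general representative*.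

**Definition.** For a pseudoeffective class $\alpha$, a prime divisor $\Gamma$ and $\varepsilon>0$ put
$$s_\Gamma(\alpha,\varepsilon)=\inf\{\operatorname{mult}_\Gamma D'\mid D'\ge0,\ D'\equiv\alpha+\varepsilon A\},\qquad \sigma_\Gamma(\alpha)=\lim_{\varepsilon\to0^+}s_\Gamma(\alpha,\varepsilon).$$
Put $N_\sigma(D)=\sum_\Gamma\sigma_\Gamma(D)\,\Gamma$ and $P_\sigma(D)=D-N_\sigma(D)$. This is Nakayama's divisorial Zariski decomposition. We use that $N_\sigma(D)$ has finitely many components and that $P_\sigma(D)$ is pseudoeffective.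

**Definition.** For $\diamond\in\{\sup,\inf\}$ write $\lim^{\sup}=\limsup$, $\lim^{\inf}=\liminf$, and let
$$\kappa^{\mathbb R}_{\mathrm{vol},\diamond}(D)=\sup\Big\{k\in\mathbb R_{\ge0}\ \Big|\ {\lim}^{\diamond}_{\varepsilon\to0^+}\frac{\operatorname{vol}(D+\varepsilon A)}{\varepsilon^{n-k}}>0\Big\},$$
and let $\kappa_{\mathrm{vol},\diamond}(D)$ be the maximum of the $k\in\mathbb Z_{\ge0}$ with the same property.

Both sets are downward closed, contain $0$ because $\operatorname{vol}(D+\varepsilon A)\ge\varepsilon^n\operatorname{vol}(A)$, and lie in $[0,n]$. Moreover $\kappa_{\mathrm{vol},\diamond}(D)=n$ if and only if $\operatorname{vol}(D)>0$, that is, $D$ is big.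

**Example.** Let $X$ be the blow-up of $\mathbb P^2$ at a point, $H$ the pull-back of a line, $E$ the exceptional curve. Take $D=E$ and, for the computation, the ample divisor $A=2H-E$. Then $D+\varepsilon A=2\varepsilon H+(1-\varepsilon)E$. If $0\le D'=R+dE\equiv D+\varepsilon A$ with $E\not\subset\operatorname{Supp}R$, then $0\le R\cdot E=-(1-\varepsilon)+d$, so $d\ge1-\varepsilon$. Conversely $2\varepsilon H$ is nef, and it has effective representatives not containing $E$. Hence $N_\sigma(D+\varepsilon A)=(1-\varepsilon)E$, $N_\sigma(D)=E$ and $P_\sigma(D)=0$. The negative part has lost $\varepsilon E$. The volumes are $\operatorname{vol}(D+\varepsilon A)=4\varepsilon^2$ and $\operatorname{vol}(P_\sigma(D)+\varepsilon A)=3\varepsilon^2$, so all volume dimensions of $D$ and of $P_\sigma(D)$ are $0$.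

**Lemma 1 (calculus of $\sigma$).** Let $\alpha,\beta$ be pseudoeffective classes and $\Gamma$ a prime divisor.

(a) $s_\Gamma(\alpha,\varepsilon)$ is finite and nonincreasing in $\varepsilon$; $\ \sigma_\Gamma(\alpha+\varepsilon A)=\lim_{\varepsilon'\to0^+}s_\Gamma(\alpha,\varepsilon+\varepsilon')$; and
$$s_\Gamma(\alpha,2\varepsilon)\le\sigma_\Gamma(\alpha+\varepsilon A)\le s_\Gamma(\alpha,\varepsilon)\le\sigma_\Gamma(\alpha)<\infty.\tag{1}$$

(b) $\sigma_\Gamma(c\alpha)=c\,\sigma_\Gamma(\alpha)$ for $c>0$; $\sigma_\Gamma(\alpha+\beta)\le\sigma_\Gamma(\alpha)+\sigma_\Gamma(\beta)$; if $0\le D'\equiv\alpha$ then $D'\ge N_\sigma(\alpha)$ as divisors; and $\sigma_\Gamma(\gamma)=0$ for $\gamma$ nef.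

(c) If for every $\theta>0$ there is a pseudoeffective $\alpha'$ with $\sigma_\Gamma(\alpha')=0$ and $\alpha+\theta A-\alpha'$ ample, then $\sigma_\Gamma(\alpha)=0$.

(d) If $\alpha$ is a big $\mathbb R$-divisor, then $H^0(\lfloor k\alpha\rfloor)=H^0(\lfloor kP_\sigma(\alpha)\rfloor)$ for all $k$, and $\operatorname{vol}(\alpha)=\operatorname{vol}(P_\sigma(\alpha))$.

*Proof.* (a) The class $\alpha+\varepsilon A$ is big, so the infimum is over a nonempty set. Any $D'$ in it satisfies $\operatorname{mult}_\Gamma D'\cdot(\Gamma\cdot A^{n-1})\le(\alpha+\varepsilon A)\cdot A^{n-1}$, which is bounded for $\varepsilon\le1$; so the limit $\sigma_\Gamma(\alpha)$ is finite. Adding a multiple of a general representative of $A$ to $D'$ increases $\varepsilon$ without changing the multiplicity, so $s_\Gamma$ is nonincreasing in $\varepsilon$. The formula for $\sigma_\Gamma(\alpha+\varepsilon A)$ is the definition. For $\varepsilon'\le\varepsilon$ we have $s_\Gamma(\alpha,2\varepsilon)\le s_\Gamma(\alpha,\varepsilon+\varepsilon')\le s_\Gamma(\alpha,\varepsilon)$,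 and (1) follows.

(b) We have $D'\equiv c\alpha+\varepsilon A$ if and only if $D'/c\equiv\alpha+(\varepsilon/c)A$; this gives homogeneity. If $D'\equiv\alpha+\varepsilon A$ and $D''\equiv\beta+\varepsilon A$ are effective, then $D'+D''\equiv\alpha+\beta+2\varepsilon A$; this gives subadditivity. If $0\le D'\equiv\alpha$, add $\varepsilon$ times a general representative of $A$ to get $s_\Gamma(\alpha,\varepsilon)\le\operatorname{mult}_\Gamma D'$. If $\gamma$ is nef, then $\gamma+\varepsilon A$ is ample and has a general representative, so $s_\Gamma(\gamma,\varepsilon)=0$.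

(c) By (b), $\sigma_\Gamma(\alpha+\theta A)\le\sigma_\Gamma(\alpha')+0=0$, so $s_\Gamma(\alpha,2\theta)=0$ by (1). Let $\theta\to0$.

(d) If $\operatorname{div}\varphi+k\alpha\ge0$, then this divisor is effective with class $k\alpha$, so by (b) it is $\ge N_\sigma(k\alpha)=kN_\sigma(\alpha)$. Hence $\operatorname{div}\varphi+kP_\sigma(\alpha)\ge0$. The other inclusion is clear. $\square$

From now on write
$$P=P_\sigma(D),\quad N=N_\sigma(D)=\sum_{i=1}^r\sigma_i\Gamma_i\ (\sigma_i>0),\quad N_\varepsilon=N_\sigma(D+\varepsilon A),\quad P_\varepsilon=P_\sigma(D+\varepsilon A)\qquad(\varepsilon\ge0),$$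
so $N_0=N$, $P_0=P$. Put $\delta_i(\varepsilon)=\sigma_i-\sigma_{\Gamma_i}(D+\varepsilon A)$, fix $K$ with $KA-\Gamma_i$ ample for all $i$, and set $\eta(\varepsilon)=2\varepsilon+K\sum_i\delta_i(\varepsilon)$. The function $\delta_i$ is the rate at which the negative part shrinks.

**Lemma 2.** (a) $N_\varepsilon\le N$ as divisors, $\delta_i(\varepsilon)\ge0$, $\delta_i(\varepsilon)\to0$ as $\varepsilon\to 0$, and
$$P_\varepsilon=P+\varepsilon A+\sum_i\delta_i(\varepsilon)\Gamma_i .\tag{2}$$
For $\varepsilon>0$ the class $P+\eta(\varepsilon)A-P_\varepsilon$ is ample, and $\eta(\varepsilon)\to0$.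

(b) $\sigma_\Gamma(P_\varepsilon)=0$ for all $\varepsilon\ge0$ and all prime divisors $\Gamma$; in particular $\sigma_\Gamma(P)=0$.

(c) For $\varepsilon>0$,
$$\operatorname{vol}(P+\varepsilon A)\le\operatorname{vol}(D+\varepsilon A)=\operatorname{vol}(P_\varepsilon)\le\operatorname{vol}(P+\eta(\varepsilon)A).\tag{3}$$
Hence $\operatorname{vol}(D)=\operatorname{vol}(P)$, $D$ is big if and only if $P$ is, and each volume dimension of $P$ is at most that of $D$.

*Proof.* (a) By (1), $s_\Gamma(D,2\varepsilon)\le\sigma_\Gamma(D+\varepsilon A)\le\sigma_\Gamma(D)$, and the left side tends to $\sigma_\Gamma(D)$. So $N_\varepsilon\le N$ and $0\le\delta_i(\varepsilon)\to0$. Formula (2) is $D+\varepsilon A-N_\varepsilon$ rewritten. Finally $P+\eta(\varepsilon)A-P_\varepsilon=\varepsilon A+\sum\delta_i(\varepsilon)(KA-\Gamma_i)$.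

(b) Fix $\varepsilon\ge0$ and $\Gamma$. For $\varepsilon'>0$ choose $0\le D'\equiv D+(\varepsilon+\varepsilon')A$ with $\operatorname{mult}_\Gamma D'\le s_\Gamma(D,\varepsilon+\varepsilon')+\varepsilon'$. By Lemma 1(b), $D'\ge N_{\varepsilon+\varepsilon'}$. So $D'-N_{\varepsilon+\varepsilon'}$ is effective of class $P_{\varepsilon+\varepsilon'}$, and its multiplicity along $\Gamma$ is at most
$$s_\Gamma(D,\varepsilon+\varepsilon')+\varepsilon'-\sigma_\Gamma(D+(\varepsilon+\varepsilon')A)\ \le\ s_\Gamma(D,\varepsilon+\varepsilon')+\varepsilon'-s_\Gamma(D,\varepsilon+2\varepsilon'),$$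
where the inequality holds because $\sigma_\Gamma(D+(\varepsilon+\varepsilon')A)=\lim_{\varepsilon''\to0^+}s_\Gamma(D,\varepsilon+\varepsilon'+\varepsilon'')\ge s_\Gamma(D,\varepsilon+2\varepsilon')$. Both values of $s_\Gamma$ tend to $\sigma_\Gamma(D+\varepsilon A)$ as $\varepsilon'\to0$, so the bound tends to $0$. Next compare $P_{\varepsilon+\varepsilon'}$ with $P_\varepsilon$. Write $N_\varepsilon-N_{\varepsilon+\varepsilon'}=\sum\gamma_i\Gamma_i$. Here $\gamma_i\ge0$ because $\sigma_\Gamma(D+(\varepsilon+\varepsilon')A)\le s_\Gamma(D,\varepsilon+\varepsilon')\le\sigma_\Gamma(D+\varepsilon A)$, and $\gamma_i\to0$ by what was just said. With $\theta=2\varepsilon'+K\sum\gamma_i\to0$,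
$$P_\varepsilon+\theta A-P_{\varepsilon+\varepsilon'}=\varepsilon'A+\sum\gamma_i(KA-\Gamma_i)$$
is ample. Adding a general representative of it gives an effective divisor of class $P_\varepsilon+\theta A$ with the same small multiplicity along $\Gamma$. So $s_\Gamma(P_\varepsilon,\theta)\to0$ along these $\theta\to0$, that is, $\sigma_\Gamma(P_\varepsilon)=0$.

(c) The first inequality holds since $N\ge0$, the equality is Lemma 1(d), the last inequality is (a). Let $\varepsilon\to0$ and use continuity for $\operatorname{vol}(D)=\operatorname{vol}(P)$. $\square$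

Lemma 2(c) already answers the question for big $D$: all volume dimensions of $D$ and $P$ are then $n$. And if $D$ is nef, then $N=0$ and there is nothing to prove. The next lemma says that no movable piece hides inside $N$; we use it three times.

**Lemma 3.** Let $Z=\sum z_i\Gamma_i$ with $z_i\ge0$, and let $t>0$ be such that $N-tZ\ge0$. Then $\sigma_{\Gamma_i}(P+tZ)>0$ for every $i$ with $z_i>0$.

*Proof.* Write $D=(P+tZ)+(N-tZ)$. If $\sigma_{\Gamma_i}(P+tZ)=0$, Lemma 1(b) gives $\sigma_i=\sigma_{\Gamma_i}(D)\le0+\sigma_i-tz_i<\sigma_i$, a contradiction. $\square$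

**Proposition 4 (linear rate).** Suppose there is $C$ with
$$\sigma_\Gamma(D+\varepsilon A)\ge\sigma_\Gamma(D)-C\varepsilon\quad\text{for all }\Gamma\text{ and all small }\varepsilon>0.\tag{4}$$
Then $\kappa_{\mathrm{vol},\diamond}(D)=\kappa_{\mathrm{vol},\diamond}(P)$ and $\kappa^{\mathbb R}_{\mathrm{vol},\diamond}(D)=\kappa^{\mathbb R}_{\mathrm{vol},\diamond}(P)$ for $\diamond=\sup,\inf$.

*Proof.* Now $\delta_i(\varepsilon)\le C\varepsilon$, so $\eta(\varepsilon)\le C'\varepsilon$. By (3), $\operatorname{vol}(P+\varepsilon A)\le\operatorname{vol}(D+\varepsilon A)\le\operatorname{vol}(P+C'\varepsilon A)$. Replacing $\varepsilon$ by $C'\varepsilon$ only changes constants in the quotients by $\varepsilon^{n-k}$. $\square$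

**Proposition 5 (curves and surfaces).** If $n\le2$, then (4) holds. If $n=2$, moreover: $P$ is nef, $P\cdot\Gamma_i=0$ for all $i$, the matrix $I=(\Gamma_i\cdot\Gamma_j)$ is negative definite, and there are $c_i\ge0$ such that $H=A+\sum c_i\Gamma_i$ satisfies $H\cdot\Gamma_i=0$ for all $i$.

*Proof.* If $n=1$, a pseudoeffective divisor has degree $\ge0$, so it is nef and $N=0$. Let $n=2$.

**Step 1: $P$ is nef.** Let $C$ be a curve, $\theta>0$. Since $\sigma_C(P)=0$, there is $0\le D'\equiv P+\theta A$ with $\operatorname{mult}_CD'\le\theta$. Then $(P+\theta A)\cdot C\ge(\operatorname{mult}_CD')\,C^2\ge-\theta|C^2|$. Let $\theta\to0$.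

**Step 2: $P\cdot\Gamma_i=0$.** If $P\cdot\Gamma_i>0$, then $P+t\Gamma_i$ is nef for small $t>0$: it has nonnegative degree on $\Gamma_i$ and on every other curve. So $\sigma_{\Gamma_i}(P+t\Gamma_i)=0$, against Lemma 3.

**Step 3: $I$ is negative definite.** Off-diagonal entries of the symmetric matrix $I$ are $\ge0$. If $I$ is not negative definite, its largest eigenvalue $\lambda$ is $\ge0$, and by Perron–Frobenius (applied to $I$ plus a large multiple of the identity) there is an eigenvector $z\ge0$, $z\ne0$, with $Iz=\lambda z$. Then $Z=\sum z_i\Gamma_i$ satisfies $Z\cdot\Gamma_j=\lambda z_j\ge0$, so $Z$ is nef, and so is $P+tZ$. This contradicts Lemma 3 for small $t>0$.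

**Step 4: if $(-I)x\ge0$ entrywise, then $x\ge0$.** Write $x=x^+-x^-$ with $x^\pm\ge0$ of disjoint supports. The off-diagonal entries of $-I$ are $\le0$, so $(x^-)^T(-I)x^+\le0$. Hence $0\le(x^-)^T(-I)x\le-(x^-)^T(-I)x^-\le0$, and positive definiteness gives $x^-=0$.

**Step 5: the class $H$ and the linear bound.** Let $c$ solve $(-I)c=(A\cdot\Gamma_i)_i$. By Step 4, $c\ge0$. With $H=A+\sum c_i\Gamma_i$ we get $H\cdot\Gamma_j=A\cdot\Gamma_j+(Ic)_j=0$. Now
$$D+\varepsilon A=(P+\varepsilon H)+\sum(\sigma_i-\varepsilon c_i)\Gamma_i .$$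
Let $0\le D'=R+\sum d_i\Gamma_i\equiv D+\varepsilon A$, where $R$ contains no $\Gamma_i$, and put $x_i=d_i-(\sigma_i-\varepsilon c_i)$. Then $R+\sum x_i\Gamma_i\equiv P+\varepsilon H$ has degree $0$ on every $\Gamma_j$, so $(-I)x=(R\cdot\Gamma_j)_j\ge0$ and $x\ge0$ by Step 4. Thus $s_{\Gamma_i}(D,\varepsilon)\ge\sigma_i-c_i\varepsilon$ for every $\varepsilon>0$, and $\sigma_{\Gamma_i}(D+\varepsilon A)=\lim_{\varepsilon'\to0^+}s_{\Gamma_i}(D,\varepsilon+\varepsilon')\ge\sigma_i-c_i\varepsilon$. $\square$

What changes in dimension $n\ge3$? There is no intersection matrix any more, but a compactness argument looks promising. It does work in one case.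

**Proposition 6.** If $P\equiv0$, in any dimension, then (4) holds.

*Proof.* We may assume $r\ge1$. Suppose $\delta(\varepsilon)=\max_i\delta_i(\varepsilon)$ is not $O(\varepsilon)$. Choose $\varepsilon_j\to0$ with $\delta(\varepsilon_j)/\varepsilon_j\to\infty$. By (2),
$$\frac{P_{\varepsilon_j}}{\delta(\varepsilon_j)}\equiv\frac{\varepsilon_j}{\delta(\varepsilon_j)}A+\sum_i\frac{\delta_i(\varepsilon_j)}{\delta(\varepsilon_j)}\Gamma_i .$$
After passing to a subsequence these classes converge to that of $Z=\sum z_i\Gamma_i$, with $z_i\in[0,1]$ and some $z_{i_0}=1$. For $\theta>0$ the class $Z+\theta A-P_{\varepsilon_j}/\delta(\varepsilon_j)$ is ample for large $j$, and $\sigma_\Gamma(P_{\varepsilon_j}/\delta(\varepsilon_j))=0$ by Lemma 2(b). So $\sigma_\Gamma(Z)=0$ for all $\Gamma$ by Lemma 1(c). Then $\sigma_{\Gamma_{i_0}}(P+tZ)=0$ with $t>0$ small, against Lemma 3. $\square$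

For $P\not\equiv0$ this argument stops at one exact place: the rescaled class now contains $P/\delta(\varepsilon_j)$, which diverges, so there is no limit $Z$. Nothing above prevents $P+\varepsilon A+t\Gamma$ from having no fixed part for all $t$ up to something like $\sqrt\varepsilon$. Section 3 shows that this happens. First we list everything we want to compare.

## 2. Nine equalities and three theorems

**Definition.** With $\lim^\diamond$ as before, and $m$ running over positive integers,
$$\kappa^{\mathbb R}_{\sigma,\diamond}(D)=\sup\Big\{k\in\mathbb R_{\ge0}\ \Big|\ {\lim}^{\diamond}_{m\to\infty}\frac{h^0(X,\lfloor mD\rfloor+A)}{m^k}>0\Big\},$$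
and $\kappa_{\sigma,\diamond}(D)$ is the maximum of the $k\in\mathbb Z_{\ge0}$ with the same property. In particular $\kappa_{\sigma,\sup}$ is Nakayama's $\kappa_\sigma$.

On a curve, a divisor $D$ of positive degree has $h^0(\lfloor mD\rfloor+A)$ growing linearly, so all these numbers are $1$. If $\deg D=0$ the $h^0$ stay bounded, and the numbers are $0$.

**Definition (numerical domination; Nakayama, Zariski-decomposition and Abundance, Chapter V).** Let $W\subsetneq X$ be a subvariety, $\mu:Y\to X$ a birational morphism from a smooth projective $Y$ with $\mathcal I_W\mathcal O_Y=\mathcal O_Y(-E_W)$, and $A_Y$ ample on $Y$. Then $D\succeq W$ ("$D$ numerically dominates $W$") means: for every $b>0$ there are $x,y>b$ with $x\mu^*D-yE_W+A_Y$ pseudoeffective. By convention $X$ is never dominated. Put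
$$\kappa_\nu(D)=\min\{\dim W\mid D\text{ does not numerically dominate }W\}.$$

All domination statements below are proved for every choice of $(Y,A_Y)$. For example, $D=0$ dominates nothing: if $-yE_W+A_Y$ is pseudoeffective, intersecting with $A_Y^{n-1}$ gives $y\,E_W\cdot A_Y^{n-1}\le A_Y^n$, so $y$ is bounded. Thus $\kappa_\nu(0)=0$. Since $\mu^*N\ge0$, whatever $P$ dominates is dominated by $D$, so
$$\kappa_\nu(P_\sigma(D))\le\kappa_\nu(D)\le n.\tag{5}$$

The question is whether the nine equalities
$$\kappa_{\star,\diamond}^{\mathbb R}(D)=\kappa_{\star,\diamond}^{\mathbb R}(P_\sigma(D)),\quad\kappa_{\star,\diamond}(D)=\kappa_{\star,\diamond}(P_\sigma(D)),\quad\kappa_\nu(D)=\kappa_\nu(P_\sigma(D))\qquad(\star\in\{\sigma,\mathrm{vol}\},\ \diamond\in\{\sup,\inf\})$$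
hold for every $X$ and $D$. It is posed in Sung Rak Choi and Jinhyung Park, "Comparing numerical Iitaka dimensions again", arXiv:2111.00934 (2021). The answer is no for each of the nine.

**Theorem A.** For every $s\ge1$ there are a smooth projective $X$ of dimension $n=s+2$ and an integral effective divisor $D$ on $X$ such that, for $\star\in\{\sigma,\mathrm{vol}\}$, $\diamond\in\{\sup,\inf\}$ and every ample $A$,
$$\kappa^{\mathbb R}_{\star,\diamond}(D)=1+\tfrac s2,\qquad\kappa_{\star,\diamond}(D)=\lfloor1+\tfrac s2\rfloor,\qquad\kappa_\nu(D)\ge\lceil1+\tfrac s2\rceil,$$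
$$\kappa^{\mathbb R}_{\star,\diamond}(P_\sigma(D))=\kappa_{\star,\diamond}(P_\sigma(D))=\kappa_\nu(P_\sigma(D))=1.$$
So the four $\kappa^{\mathbb R}_{\star,\diamond}$-equalities and the $\kappa_\nu$-equality fail in every dimension $n\ge3$. The four integral equalities $\kappa_{\star,\diamond}$ fail in every dimension $n\ge4$ (one example with $s\ge2$ violates all nine), and the gaps are unbounded.

**Theorem B.** For all $X,D$ as above and $A$ sufficiently positive, $\kappa^{\mathbb R}_{\sigma,\diamond}(D)=\kappa^{\mathbb R}_{\mathrm{vol},\diamond}(D)$ and $\kappa_{\sigma,\diamond}(D)=\kappa_{\mathrm{vol},\diamond}(D)$ for $\diamond=\sup,\inf$.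

**Theorem C.**
1. If there is $C$ with $\sigma_\Gamma(D+\varepsilon A)\ge\sigma_\Gamma(D)-C\varepsilon$ for all $\Gamma$ and all small $\varepsilon>0$, then all eight $\kappa_\sigma,\kappa_{\mathrm{vol}}$ equalities hold. This applies if $n\le2$, or if $P_\sigma(D)\equiv0$.
2. If $\kappa_{\star,\diamond}(D)\ne\kappa_{\star,\diamond}(P_\sigma(D))$, then $1\le\kappa_{\star,\diamond}(P_\sigma(D))<\kappa_{\star,\diamond}(D)\le n-2$. In particular the integral equalities always hold for $n\le3$.
3. $\kappa_\nu(D)=\kappa_\nu(P_\sigma(D))$ if $n\le2$.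

Hence the $\kappa^{\mathbb R}_{\star,\diamond}$-equalities hold for all $(X,D)$ of dimension $n$ if and only if $n\le2$; the integral $\kappa_{\star,\diamond}$-equalities if and only if $n\le3$; the $\kappa_\nu$-equality if and only if $n\le2$.

Propositions 4, 5 and 6 prove part 1 of Theorem C for $\kappa_{\mathrm{vol}}$. Theorem B, applied to $D$ and to $P_\sigma(D)$ with $A$ sufficiently positive for both, transfers it to $\kappa_\sigma$.

## 3. A round cone gives the rate $\sqrt\varepsilon$

Suppose $N$ has a single component $\Gamma$. Restricting to $\Gamma$ effective divisors that do not contain it shows that $\delta(\varepsilon)$ is constrained by the condition that $p+\varepsilon A|_\Gamma+\delta g$ be pseudoeffective on $\Gamma$, where $p=P|_\Gamma$ and $g=\Gamma|_\Gamma$. Assume $p$ is pseudoeffective and $p+tg$ is not for any $t>0$. If the pseudoeffective cone of $\Gamma$ is cut out by finitely many linear inequalities, one of them, $\lambda\ge0$, has $\lambda(p)=0$ and $\lambda(g)<0$, and $\varepsilon\lambda(A|_\Gamma)+\delta\lambda(g)\ge0$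 forces $\delta=O(\varepsilon)$. If instead the cone is round, given by a quadratic form, and $g$ is tangent to it at $p$ (so $p^2=p\cdot g=0$, $g^2<0$), the condition reads $2\varepsilon\,p\cdot A+\delta^2g^2+\dots\ge0$, which allows $\delta\sim\sqrt\varepsilon$. Abelian surfaces have round cones. We realize such $p$ and $g$ there, and then build $X$ around them.

**The surface.** Let $E$ be an elliptic curve with origin $o$, $S=E\times E$, $F_i=\mathrm{pr}_i^*(o)$, $\Delta$ the diagonal, $M=F_1$, $L=\mathcal O_S(\Delta-F_2)$. Since $F_i^2=\Delta^2=0$ and $F_1F_2=\Delta F_i=1$,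
$$M^2=0,\qquad M\cdot L=0,\qquad L^2=-2.$$
We use two facts on an abelian surface.

* *Pseudoeffective classes are nef, hence have square $\ge0$.* An effective divisor can be translated, within its numerical class, so as not to contain a given curve. So effective classes are nef, and nefness is closed.
* *If $B$ is ample and $x$ is a line bundle with $x^2>0$ and $x\cdot B>0$, then $x$ is ample and $h^0(x)=x^2/2$.* By Riemann–Roch $h^0(x)+h^0(-x)\ge x^2/2>0$, and $h^0(-x)=0$ as $-x\cdot B<0$. So $x$ is effective, hence nef. If $x\cdot C=0$ for a curve $C$, then $C^2<0$ by the Hodge index theorem, but $C$ is nef. So $x$ is ample by Nakai's criterion, and Kodaira vanishing gives $h^0(x)=x^2/2$.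

**The variety.** Let $\mathcal E=\mathcal O_S\oplus L^{\oplus s}$, $\pi:X=\mathbb P_S(\mathcal E)\to S$ with $\pi_*\mathcal O(a)=\mathrm{Sym}^a\mathcal E$, so that $n=s+2$. Let $\xi$ be the class of $\mathcal O(1)$. The summand $\mathcal O_S\subset\mathcal E$ gives a section of $\mathcal O(1)$. It vanishes where the tautological quotient factors through $L^{\oplus s}$, that is, along the prime divisor $\Gamma=\mathbb P(L^{\oplus s})\cong S\times\mathbb P^{s-1}$, and $\mathcal O(1)|_\Gamma=L\boxtimes\mathcal O(1)$. Set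
$$D=\Gamma+\pi^*M .$$
Let $A$ be any ample divisor, $A\sim\mathcal O(a)\otimes\pi^*B$. Restricting to a fiber of $\pi$ gives $a\ge1$. Restricting to the section $\mathbb P(\mathcal O_S)\cong S$ defined by $\mathcal E\to\mathcal O_S$, on which $\mathcal O(1)$ is trivial, shows that $B$ is ample. Put $b=M\cdot B>0$, $\beta=B^2>0$, $\ell=B\cdot L$. Constants $C$ depend only on $s$ and $A$.

**Step 1: $N_\sigma(D)=\Gamma$ and $P_\sigma(D)=\pi^*M$.** This step computes the decomposition and shows $\delta(\varepsilon)\le C\sqrt\varepsilon$. As $\pi^*M$ is nef, $D+\varepsilon A=\Gamma+(\text{ample})$, so $\sigma_\Gamma(D)\le1$ and $\sigma_{\Gamma'}(D)=0$ for $\Gamma'\ne\Gamma$. Conversely let $0\le D'\equiv D+\varepsilon A$ with $\varepsilon\le1$, and $\mu=\operatorname{mult}_\Gamma D'$. The effective divisor $D'-\mu\Gamma$ does not contain $\Gamma$; restrict it to $\Gamma$ and then to a general $S\times\{z\}\subset\Gamma$. Its class is $(1+\varepsilon a-\mu)\xi+\pi^*(M+\varepsilon B)$, so we get an effective $\mathbb R$-divisor on $S$ of class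 $M+\varepsilon B+tL$ with $t=1+\varepsilon a-\mu$. Its square is $\ge0$:
$$2t^2\le2\varepsilon b+\varepsilon^2\beta+2\varepsilon t\ell\le\varepsilon(2b+\beta)+t^2+\varepsilon^2\ell^2 .$$
So $t^2\le\varepsilon(2b+\beta+\ell^2)$ and $\mu=1+\varepsilon a-t\ge1-C\sqrt\varepsilon$. Letting $\varepsilon\to0$, $\sigma_\Gamma(D)\ge1$.

Put $P=\pi^*M=f^*(o)$ with $f=\mathrm{pr}_1\circ\pi:X\to E$, a smooth morphism.

*Remark: the rate is exactly $\sqrt\varepsilon$.* Let $c=\min\big(1,\frac b{2(|\ell|+1)}\big)$, $0<\varepsilon\le1$, $\tau=c\sqrt\varepsilon$, $x=M+\varepsilon B$. Then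
$$(x+\tau L)^2=2\varepsilon b+\varepsilon^2\beta+2\varepsilon\tau\ell-2\tau^2\ge\varepsilon\big(2b-2c|\ell|-2c^2\big)\ge\varepsilon b>0,$$
and $(x+\tau L)\cdot B\ge b-c|\ell|>0$. The classes with positive square and positive degree on $B$ form an open convex cone whose rational points are ample, so $x+\tau L$ is ample. The class $\tau\xi+\pi^*x$ is then nef. Indeed, besides $\Gamma\in|\xi|$, the $s$ summands $L$ give divisors in $|\xi-\pi^*L|$, and these $s+1$ divisors have no common point. A curve $G$ is not contained in one of them. If this is $\Gamma$, use $\tau\xi+\pi^*x\equiv\tau\Gamma+\pi^*x$; otherwise use $\tau\xi+\pi^*x=\tau(\xi-\pi^*L)+\pi^*(x+\tau L)$. Either way the degree on $G$ is $\ge0$. Since $D+\varepsilon A\equiv(\tau\xi+\pi^*x)+(1+\varepsilon a-\tau)\Gamma$, we get $\sigma_\Gamma(D+\varepsilon A)\le1-(c\sqrt\varepsilon-a\varepsilon)$ for small $\varepsilon$. So condition (4) fails, as it must.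

**Step 2: all invariants of $P$ equal $1$.** *Volumes.* $P$ is nef with $P^2\equiv0$, so $\operatorname{vol}(P+\varepsilon A)=n\varepsilon^{n-1}P\cdot A^{n-1}+\varepsilon^nA^n$, with $P\cdot A^{n-1}>0$ because $P$ is effective and nonzero. So $\operatorname{vol}(P+\varepsilon A)/\varepsilon^{n-k}$ has a positive or infinite limit for $k\le1$, and limit $0$ for $k>1$.

*Sections.* Let $F=f^{-1}(o)$, which is $P$ as a divisor; $\mathcal O(P)|_F$ is trivial, being pulled back from a point. The sequences
$$0\to\mathcal O((i-1)P+A)\to\mathcal O(iP+A)\to\mathcal O_F(A)\to0$$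
for $i=1,\dots,m$ give $h^0(mP+A)\le h^0(A)+m\,h^0(F,A|_F)$. For the lower bound, $B$ is a direct summand of $\mathrm{Sym}^a\mathcal E\otimes B=\pi_*\mathcal O(A)$, so $h^0(A)\ge h^0(S,B)=\beta/2>0$. Hence $h^0(mP+A)\ge h^0(mP)\ge h^0(E,m\cdot o)=m$. So $h^0(mP+A)$ grows exactly linearly.

*Domination, points.* Let $p\in X$ be a point, $F_p$ the fiber of $f$ through it. Then $F_p\equiv P$ and $\mu^*F_p\ge E_p$ because $\mathcal I_{F_p}\subset\mathcal I_p$. For $x\ge y$,
$$x\mu^*P-yE_p+A_Y\equiv(x-y)\mu^*F_p+y(\mu^*F_p-E_p)+A_Y$$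
is pseudoeffective. So $P\succeq p$ and $\kappa_\nu(P)\ge1$.

*Domination, a curve.* Let $W$ be a curve with $f(W)=E$, for example $E\times\{o\}$ in the section $\mathbb P(\mathcal O_S)\cong S$. Suppose $x\mu^*P-yE_W+A_Y$ is pseudoeffective. Intersect with $F\cdot A_Y^{n-2}$, where now $F\equiv\mu^*P$ is a general fiber of $f\circ\mu$; both factors are nef, and $\mu^*P\cdot F\equiv0$. So
$$0\le A_Y^{n-1}\cdot F-y\,E_W\cdot F\cdot A_Y^{n-2}.$$
Since $E_W\to W\to E$ is surjective, and a general $F$ contains no component of $E_W$, the restriction $E_W|_F$ is a nonzero effective divisor. Hence $E_W\cdot F\cdot A_Y^{n-2}>0$, and $y$ is bounded. So $P\not\succeq W$ and $\kappa_\nu(P)=1$.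

**Step 3: $h^0(mD+A)$ and $\operatorname{vol}(D+\varepsilon A)$.** The projective bundle turns the count into a sum over $S$; we count sections of $k(mD+A)$ for all $k$ at once, so that $k=1$ gives $h^0$ and $k\to\infty$ gives the volume. Since $mD+A\sim\mathcal O(m+a)\otimes\pi^*(mM+B)$,
$$h^0(k(mD+A))=\sum_{j=0}^{k(m+a)}\binom{j+s-1}{s-1}h^0(S,x_j),\qquad x_j=k(mM+B)+jL,$$
$$x_j^2=k^2(2mb+\beta)+2kj\ell-2j^2,\qquad x_j\cdot B=k(mb+\beta)+j\ell .$$

*Lower bound.* Let $c=\min\big(1,\frac b{2(|\ell|+1)}\big)$ and $0\le j\le ck\sqrt m$; then $j\le k(m+a)$. Using $c\le1$ and $\sqrt m\le m$, $2kj|\ell|+2j^2\le2ck^2m(|\ell|+1)\le k^2mb$, so $x_j^2\ge k^2mb>0$. Also $x_j\cdot B\ge k(mb-cm|\ell|)>0$. So $x_j$ is ample and $h^0(x_j)\ge k^2mb/2$. With $J=\lfloor ck\sqrt m\rfloor$ we have $\sum_{j\le J}\binom{j+s-1}{s-1}=\binom{J+s}s\ge(J+1)^s/s!\ge(ck\sqrt m)^s/s!$, hence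
$$h^0(k(mD+A))\ge\frac{b\,c^s}{2\,s!}\,k^{s+2}m^{1+s/2}.$$

*Upper bound.* If $h^0(x_j)\ne0$, then $x_j$ is nef and $2j^2\le k^2(2mb+\beta)+2kj|\ell|\le k^2(2mb+\beta)+j^2+k^2\ell^2$, so $j\le Ck\sqrt m$. As $B$ has a nonzero section and $x_j+B$ is ample,
$$h^0(x_j)\le h^0(x_j+B)=\tfrac12\big(x_j^2+2x_j\cdot B+\beta\big)\le Ck^2m .$$
The binomials with $j\le Ck\sqrt m$ sum to at most $C(k\sqrt m)^s$. Hence $h^0(k(mD+A))\le Ck^{s+2}m^{1+s/2}$.

*Conclusion.* With $k=1$, $h^0(mD+A)$ lies between positive multiples of $m^{1+s/2}$. Dividing by $k^n/n!$ (with $n=s+2$) and letting $k\to\infty$, so does $\operatorname{vol}(mD+A)$. By homogeneity $\operatorname{vol}(D+\frac1mA)$ lies between positive multiples of $m^{1+s/2-n}$, and by monotonicity, comparing $\varepsilon\in[\frac1{m+1},\frac1m]$ with the endpoints, $\operatorname{vol}(D+\varepsilon A)$ lies between positive multiples of $\varepsilon^{n-(1+s/2)}$ for $0<\varepsilon\le1$. Thus $\kappa^{\mathbb R}_{\star,\diamond}(D)=1+\frac s2$ and $\kappa_{\star,\diamond}(D)=\lfloor1+\frac s2\rfloor$.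

**Step 4: $\kappa_\nu(D)\ge\lceil1+\frac s2\rceil$.** There are more sections of $mD+A$ than conditions for vanishing to order $y$ along a small $W$. Let $W\subsetneq X$ with $w=\dim W<1+\frac s2$ and let $y\in\mathbb Z_{>0}$.

*Conditions.* For a coherent sheaf $\mathcal F$ on $W$ we claim $h^0(\mathcal F(mD+A))\le C_{\mathcal F}m^w$ for $m\ge1$. Pick $G$ very ample with $G-D$ globally generated. A general section of $\mathcal O(G-D)$ avoids the finitely many associated points of $\mathcal F$, so multiplication by its $m$-th power is an injection $\mathcal F(mD+A)\hookrightarrow\mathcal F(mG+A)$; and $h^0(\mathcal F(mG+A))$ is eventually a polynomial in $m$ of degree $\le w$. Apply this to $\mathcal I_W^i/\mathcal I_W^{i+1}$ for $0\le i<y$ and add up along the filtration of $\mathcal O_X/\mathcal I_W^y$: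
$$h^0\big(\mathcal O(mD+A)\otimes\mathcal O_X/\mathcal I_W^y\big)\le C_y\,m^w .$$

*Comparison.* By Step 3 this is smaller than $h^0(mD+A)$ for all $m\ge m(y)$. So there is a nonzero section of $\mathcal I_W^y(mD+A)$, and its pull-back shows that $m\mu^*D-yE_W+\mu^*A$ is linearly equivalent to an effective divisor. Choose $N_0\in\mathbb Z_{>0}$ with $N_0A_Y-\mu^*A$ ample. Then $\frac m{N_0}\mu^*D-\frac y{N_0}E_W+A_Y$ is pseudoeffective. First $y$ and then $m$ can be taken arbitrarily large, so $D\succeq W$. Every $W$ with $\dim W<1+\frac s2$ is dominated, which is the claim. Since $s\ge1$, $\kappa_\nu(D)\ge2>1=\kappa_\nu(P)$.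

Finally, $1+\frac s2>1$ for $s\ge1$, that is, $n\ge3$, and $\lfloor1+\frac s2\rfloor\ge2$ for $s\ge2$, that is, $n\ge4$; the differences grow with $s$. This proves Theorem A. $\blacksquare$

## 4. Sections and volumes differ by bounded factors

To prove Theorem B we bound $h^0$ by a volume and a volume by $h^0$, with constants independent of $m$.

**Lemma 7.** Let $A_0$ be ample Cartier on $X$. For every Weil divisor $L$ on $X$, $h^0(X,L)\le(n+1)\operatorname{vol}(L+A_0)$.

*Proof.* Let $h=h^0(L)\ge1$. Then $L$ is linearly equivalent to an effective divisor, so $\operatorname{vol}(L+A_0)\ge A_0^n\ge1$. This settles $h=1$. Let $h\ge2$. Let $\nu:Y\to X$ be a smooth model resolving $\Phi_{|L|}:X\dashrightarrow Z\subset\mathbb P^{h-1}$, where $Z$ is the closed image, $d=\dim Z\ge1$, and let $M$ be the pull-back of $\mathcal O(1)$. Removing the fixed part of $|L|$ shows that $L-\nu_*M$ is linearly equivalent to an effective divisor. Pushing forward divisors gives $H^0(Y,k(M+\nu^*A_0))\subset H^0(X,k(L+A_0))$. Since $M$ and $\nu^*A_0$ are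 nef,
$$\operatorname{vol}(L+A_0)\ge(M+\nu^*A_0)^n\ge\binom nd M^d\cdot(\nu^*A_0)^{n-d}.$$
The class $M^d$ is $\deg Z$ times a general fiber of $Y\to Z$. A general fiber meets the locus where $\nu$ is an isomorphism, so some component of it maps birationally to its image in $X$. Its degree against $(\nu^*A_0)^{n-d}$ is therefore a positive integer. And $\deg Z\ge h-d$ because $Z\subset\mathbb P^{h-1}$ is irreducible and nondegenerate. So $\operatorname{vol}(L+A_0)\ge h-d\ge h-n$, and $h\le\operatorname{vol}(L+A_0)+n\le(n+1)\operatorname{vol}(L+A_0)$. $\square$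

The other direction must produce sections from volume. The tools are these. For an effective $\mathbb Q$-divisor $D'$ on a smooth $X'$ with log resolution $\mu:Y\to X'$, the multiplier ideal is $\mathcal J(D')=\mu_*\mathcal O_Y(K_{Y/X'}-\lfloor\mu^*D'\rfloor)$; on a curve it is $\mathcal O(-\lfloor D'\rfloor)$. Local vanishing says that the higher direct images of the same sheaf vanish. Nadel vanishing says $H^i(\mathcal O(K_{X'}+B)\otimes\mathcal J(D'))=0$ for $i>0$ if $B-D'$ is ample. Given a flag $X'=X_0\supset X_1\supset\dots\supset X_n=\{p\}$ of smooth subvarieties, with $X_i$ of codimension $i$, the flag valuation of $D'$ is $\nu(D')=(j_1,\dots,j_n)$: $j_1=\operatorname{mult}_{X_1}D'$, then apply the same to $(D'-j_1X_1)|_{X_1}$, and so on. The same notation is used for nonzero sections. For a big $L$, the Okounkov body $\Delta(L)$ is the closed convex hull of $V=\bigcup_k\frac1k\nu(H^0(kL)\setminus0)$, and $\Delta(L)$ has Euclidean volume $\operatorname{vol}(L)/n!$ (Lazarsfeld–Mustaţă, *Convex bodies associated to linear series*,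 Theorem A). On $\mathbb P^1$ with $\deg L=d$, the valuation is the order of vanishing at $p$ and $\Delta(L)=[0,d]$.

**Lemma 8.** Let $X'$ be smooth projective of dimension $n$, $G$ very ample, $L$ a Cartier divisor. Then $h^0(X',K_{X'}+L+(n+1)G)\ge\operatorname{vol}(L)/n!$.

*Proof.* We may assume $L$ big. Take general $G_1,\dots,G_{n-1}\in|G|$, $X_i=G_1\cap\dots\cap G_i$ (smooth and irreducible), $X_0=X'$, and $X_n=\{p\}$ a point of the curve $X_{n-1}$.

**Claim.** If $D'\ge0$ is a $\mathbb Q$-divisor with $\nu(D')=(j_1,\dots,j_n)$, $B$ is Cartier and $B-D'-nG$ is ample, there is $0\ne s\in H^0(X',\mathcal O(K_{X'}+B)\otimes\mathcal J(D'))$ with $\nu(s)=(\lfloor j_1\rfloor,\dots,\lfloor j_n\rfloor)$.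

The claim says that a rational valuation vector can be rounded down to that of an honest section. We use induction on $n$.

*Case $n=1$.* Here $\mathcal J(D')=\mathcal O(-\lfloor D'\rfloor)$ and $\deg(B-\lfloor D'\rfloor-p)>\deg G-1\ge0$. So $H^1(K_{X'}+B-\lfloor D'\rfloor-p)=0$, and $K_{X'}+B-\lfloor D'\rfloor$ has a section nonvanishing at $p$. As a section of $K_{X'}+B$ it has order $\lfloor j_1\rfloor$ at $p$.

*Case $n\ge2$: going down.* Write $D'=j_1X_1+D''$ and $B''=B-(\lfloor j_1\rfloor+1)X_1$. Then $B''-D''-(n-1)G\equiv B-D'-nG+\{j_1\}G$ is ample. By induction on $X_1$, with the divisors $B''|_{X_1}$ and $D''|_{X_1}$, there is $u\in H^0(X_1,\mathcal O(K_{X_1}+B'')\otimes\mathcal J(X_1,D''|_{X_1}))$ with $\nu(u)=(\lfloor j_2\rfloor,\dots,\lfloor j_n\rfloor)$.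

*The sequence for lifting.* Let $\mu:Y\to X'$ be a log resolution of $(X',X_1+D'')$, $X_1'$ the strict transform of $X_1$, and
$$\mathrm{adj}=\mu_*\mathcal O_Y(K_{Y/X'}-\lfloor\mu^*D''\rfloor-\mu^*X_1+X_1').$$
The divisor in brackets restricts on $X_1'$ to $K_{X_1'/X_1}-\lfloor\mu^*(D''|_{X_1})\rfloor$ by adjunction, because $X_1'$ is not a component of $\mu^*D''$. Subtracting $X_1'$ from it leaves a divisor whose direct image is $\mathcal J(X',D'')(-X_1)$ and whose first higher direct image is $0$ by local vanishing. So we get the adjoint ideal sequence (Lazarsfeld, *Positivity II*, §9.3.E)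
$$0\to\mathcal J(X',D'')(-X_1)\to\mathrm{adj}\to\mathcal J(X_1,D''|_{X_1})\to0,$$
in which the second map is restriction of functions to $X_1$.

*Lifting.* Twist by $K_{X'}+X_1+B''$. Since $B''-D''$ is ample, $H^1(\mathcal O(K_{X'}+B'')\otimes\mathcal J(D''))=0$ by Nadel vanishing. So $u$ lifts to $s'\in H^0(\mathcal O(K_{X'}+B-\lfloor j_1\rfloor X_1)\otimes\mathrm{adj})$.

*Membership in $\mathcal J(D')$.* We have $\mathrm{adj}\subset\mathcal J(D''+\{j_1\}X_1)$. For a prime divisor $F\ne X_1'$ on $Y$ with multiplicities $d,f$ in $\mu^*D'',\mu^*X_1$, note $d+\{j_1\}f<\lfloor d\rfloor+1+f$, so $\lfloor d+\{j_1\}f\rfloor\le\lfloor d\rfloor+f$. Along $X_1'$ both contributions are $0$. Let $g$ be an equation of $X_1$ and $s=s'g^{\lfloor j_1\rfloor}$. Then $s$ lies in $\mathcal O(K_{X'}+B)\otimes\mathcal J(D')$, because $\mathcal J(D')=\mathcal J(D''+\{j_1\}X_1)(-\lfloor j_1\rfloor X_1)$. As $s'|_{X_1}=u\ne0$, $\nu(s)=(\lfloor j_1\rfloor,\nu(u))$. The claim is proved.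

**Counting.** Apply the claim with $B=L+(n+1)G$ and $D'=\frac1k\operatorname{div}(s_k)$, $0\ne s_k\in H^0(kL)$; here $B-D'-nG\equiv G$ is ample. For each $j\in V$ we get a section of $K_{X'}+L+(n+1)G$ with valuation $\lfloor j\rfloor$. Sections with distinct valuations are linearly independent, so $h^0\ge\#\{\lfloor j\rfloor:j\in V\}$. The set $V$ is closed under rational convex combinations: if $j=\nu(s_k)/k$ and $j'=\nu(s_l)/l$, the section $s_k^{a}s_l^{b}$ gives the combination with weights $\frac{ka}{ka+lb}$ and $\frac{lb}{ka+lb}$. Hence $V$ is dense in $\Delta(L)$. Each open integral unit cube meeting the interior of $\Delta(L)$ contains a point of $V$, and different cubes give different $\lfloor j\rfloor$. These cubes cover the interior of $\Delta(L)$ up to measure zero, so there are at least $\operatorname{vol}(\Delta(L))=\operatorname{vol}(L)/n!$ of them. $\square$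

**Proof of Theorem B.** *Bounding the volume by sections.* Let $D_1,\dots,D_l$ be the components of $D$ and $A_1$ an ample Cartier divisor. Choose $c\in\mathbb Z_{>0}$ such that $cA_1-\sum t_iD_i$ is ample for all $t\in[0,1]^l$. Put $L=\lfloor mD\rfloor+(c+1)A_1$. Then $L-(mD+A_1)=cA_1-\{mD\}$ is ample, so $\operatorname{vol}(L)\ge\operatorname{vol}(mD+A_1)$. Let $\rho:X'\to X$ be a resolution, $G'$ very ample on $X'$, $L'=\lceil\rho^*L\rceil$; then $\rho_*L'=L$ and $\operatorname{vol}(L')\ge\operatorname{vol}(\rho^*L)=\operatorname{vol}(L)$. Choose $N_1$, independent of $m$, with $N_1A_1-K_X-(n+1)\rho_*G'$ linearly equivalent to an effective divisor. By Lemma 8 and push-forward of sections,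
$$\tfrac1{n!}\operatorname{vol}(mD+A_1)\le\tfrac1{n!}\operatorname{vol}(L')\le h^0(X',K_{X'}+L'+(n+1)G')\le h^0(X,\lfloor mD\rfloor+(c+1+N_1)A_1).$$

*Both bounds.* Let $A$ be sufficiently positive, in the sense that $A-(c+1+N_1)A_1$ is linearly equivalent to an effective divisor. Together with Lemma 7 (for the Weil divisor $\lfloor mD\rfloor+A$ and $A_0=A_1$) and $\lfloor mD\rfloor\le mD$, for all $m$
$$\frac{m^n}{n!}\operatorname{vol}\big(D+\tfrac1mA_1\big)\le h^0(\lfloor mD\rfloor+A)\le(n+1)\,m^n\operatorname{vol}\big(D+\tfrac1m(A+A_1)\big).\tag{6}$$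

*Passing to $\varepsilon$.* Put $v(\varepsilon)=\operatorname{vol}(D+\varepsilon A)$, a nondecreasing function, and choose $\lambda,\Lambda>0$ with $A_1\ge\lambda A$ and $A+A_1\le\Lambda A$. The outer terms of (6) are then bounded below by $\frac{m^n}{n!}v(\lambda/m)$ and above by $(n+1)m^nv(\Lambda/m)$. Fix $\tau>0$ and a real $k\ge0$. For $\varepsilon\in[\frac\tau{m+1},\frac\tau m]$ we have $v(\frac\tau{m+1})\le v(\varepsilon)\le v(\frac\tau m)$, and $\varepsilon^{k-n}$ agrees with $m^{n-k}$ and with $(m+1)^{n-k}$ up to factors bounded above and below by positive constants. So positivity of $\lim^\diamond_m m^{n-k}v(\tau/m)$ is equivalent to positivity of $\lim^\diamond_{\varepsilon\to0^+}\varepsilon^{k-n}v(\varepsilon)$. Use this with $\tau=\lambda$ and $\tau=\Lambda$: for every real $k\ge0$, $\lim^\diamond_m h^0(\lfloor mD\rfloor+A)/m^k>0$ if and only if $\lim^\diamond_\varepsilon\operatorname{vol}(D+\varepsilon A)/\varepsilon^{n-k}>0$. $\blacksquare$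

This completes part 1 of Theorem C, and reduces part 2 to $\kappa_{\mathrm{vol}}$.

## 5. The two ends of the scale: dimension at least one, and codimension one

In the example of Section 3 the integral dimension jumps from $1$ to $\lfloor1+\frac s2\rfloor$, and the first jump occurs at $s=2$, where $n=4$. To see that this is forced we examine both ends. If $P\equiv0$ nothing jumps (Proposition 6). If $P\not\equiv0$ then the dimension of $P$ is at least $1$ (Proposition 10). And if $D$ has dimension $n-1$, so does $P$ (Proposition 11).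

**Lemma 9.** Let $n\ge2$. A pseudoeffective class $\alpha$ with $\alpha\cdot A^{n-1}=0$ is $\equiv0$.

*Proof.* Replace $A$ by a multiple and assume it is very ample. A general linear projection gives a finite morphism $q:X\to\mathbb P^n$ with $q^*\mathcal O(1)=A$. For a prime divisor $\Gamma$, $q(\Gamma)$ is a hypersurface of degree $d'\le\Gamma\cdot A^{n-1}$, and $q^*(q(\Gamma))\sim d'A$ is effective and contains $\Gamma$. So $(\Gamma\cdot A^{n-1})A-\Gamma$ is pseudoeffective. By linearity and passage to limits, $(\alpha\cdot A^{n-1})A-\alpha$ is pseudoeffective. Hence $\alpha$ and $-\alpha$ are both pseudoeffective.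

Let $C$ be an irreducible curve, $\mu:Y\to X$ birational with $Y$ smooth projective and $\mathcal I_C\mathcal O_Y$ the ideal of a divisor, and $E_0$ a component of that divisor that surjects onto $C$. Both $\pm\mu^*\alpha$ are pseudoeffective, so $\mu^*\alpha$ has intersection $0$ with any product of $n-1$ ample classes, hence, by multilinearity, with any product of $n-1$ divisor classes. Let $N_Y$ be very ample on $Y$. The cycle $E_0\cdot N_Y^{n-2}$ is represented by an effective curve on $E_0$ that meets the general fiber of $E_0\to C$ (of dimension $n-2$), so its image cycle is $m[C]$ with $m>0$. By the projection formula $0=\mu^*\alpha\cdot E_0\cdot N_Y^{n-2}=m\,\alpha\cdot C$. $\square$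

**Proposition 10.** Let $n\ge2$. If $P\not\equiv0$, then $\kappa_{\mathrm{vol},\inf}(P)\ge1$.

*Proof.* We show $\operatorname{vol}(P+\varepsilon A)\ge\frac n2(\frac\varepsilon2)^{n-1}P\cdot A^{n-1}$ for every $\varepsilon>0$; by Lemma 9, $P\cdot A^{n-1}>0$. If $P$ were nef this would follow by expanding $(P+\varepsilon A)^n$. In general $P$ is only movable in codimension one, and we work with moving parts of multiples.

**Step 1: a rational approximation.** Choose a $\mathbb Q$-divisor $Q\equiv P+\alpha$ with $\alpha$ and $\frac\varepsilon2A-\alpha$ ample; this is possible because these $\alpha$ form a nonempty open set. Then $Q$ is big. Fix $k_0$ with $k_0Q$ Cartier and $|k_0Q|\ne\emptyset$.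

**Step 2: the fixed parts are negligible.** For $k\in k_0\mathbb Z_{>0}$ let $F_k$ be the fixed part of $|kQ|$. Given $\Gamma$ and $\theta>0$, the equality $\sigma_\Gamma(P)=0$ provides an effective divisor of class $P+\theta'A$, with $\theta'$ small, whose multiplicity along $\Gamma$ is $<\theta$. Adding a general representative of $\frac12\alpha-\theta'A$ we obtain $0\le D'\equiv P+\frac12\alpha$ with $\operatorname{mult}_\Gamma D'<\theta$. Perturb $D'$ to an effective $\mathbb Q$-divisor with the same support; then $\operatorname{mult}_\Gamma D'<\theta$ and $Q-D'$ (close to $\frac12\alpha$) is still ample. For suitable $k\in k_0\mathbb Z_{>0}$, $kD'$ plus a general member of the very ample system $|k(Q-D')|$ lies in $|kQ|$, so $\frac1k\operatorname{mult}_\Gamma F_k<\theta$. The function $k\mapsto\operatorname{mult}_\Gamma F_k$ is subadditive, so by Fekete's lemma $\frac1k\operatorname{mult}_\Gamma F_k$ converges to its infimum, which is $0$. If $T\in|k_0Q|$, then $F_k\le\frac k{k_0}T$, so only the finitely many components of $T$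 occur. Hence $\frac1kF_k\cdot A^{n-1}\to0$.

**Step 3: the volume estimate.** On a resolution $\nu:Y\to X$ (depending on $k$), $\nu^*(kQ)\sim H_k+F$ with $H_k$ base point free, $F\ge0$ and $\nu_*F=F_k$. For large $k$,
$$\tfrac1kH_k\cdot(\nu^*A)^{n-1}=Q\cdot A^{n-1}-\tfrac1kF_k\cdot A^{n-1}\ge\tfrac12Q\cdot A^{n-1}\ge\tfrac12P\cdot A^{n-1}.$$
Since $P+\varepsilon A-(Q+\frac\varepsilon2A)\equiv\frac\varepsilon2A-\alpha$ is ample, and $H_k$, $\nu^*A$ are nef,
$$\operatorname{vol}(P+\varepsilon A)\ge\operatorname{vol}(Q+\tfrac\varepsilon2A)\ge\big(\tfrac1kH_k+\tfrac\varepsilon2\nu^*A\big)^n\ge\tfrac n2\big(\tfrac\varepsilon2\big)^{n-1}P\cdot A^{n-1}.\qquad\square$$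

For the other end, the sandwich (3) is too weak when $\eta(\varepsilon)$ is much larger than $\varepsilon$: from $\operatorname{vol}(D+\varepsilon A)\ge c\,\varepsilon$ it gives only $\operatorname{vol}(P+\eta(\varepsilon)A)\ge c\,\varepsilon$, not $c\,\eta(\varepsilon)$. The way around is to compare derivatives instead of volumes: a lower bound $u'\ge c$ is insensitive to how $\varepsilon$ and $\eta(\varepsilon)$ compare.

We use a theorem of Boucksom–Favre–Jonsson (*Differentiability of volumes of divisors and a problem of Teissier*). On a smooth projective variety, $\operatorname{vol}$ is $C^1$ on the big cone, with $\frac d{dh}\big|_0\operatorname{vol}(\alpha+h\gamma)=n\langle\alpha^{n-1}\rangle\cdot\gamma$, where $\langle\alpha^{n-1}\rangle$ is the positive intersection product; and for $\gamma$ nef this number is nondecreasing in $\alpha$ with respect to $\le$. As an illustration, on the blow-up of $\mathbb P^2$ at a point let $\alpha=aH+cE$ with $a,c>0$ and $\gamma=uH-vE$. For small $h$, $\operatorname{vol}(\alpha+h\gamma)=(a+hu)^2$,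 with derivative $2au=2(aH)\cdot\gamma$; only the positive part $aH$ enters. Since $\operatorname{vol}$ is invariant under pull-back to a resolution, and pull-backs of pseudoeffective (nef) classes are pseudoeffective (nef), we may use the theorem on $X$ with $\gamma=A$. Write $v_A(\alpha)=\frac d{dh}\big|_0\operatorname{vol}(\alpha+hA)$.

**Proposition 11.** Let $n\ge2$. If $D$ is not big and $\kappa_{\mathrm{vol},\diamond}(D)\ge n-1$ for $\diamond=\sup$ or $\inf$, then $\kappa_{\mathrm{vol},\inf}(P)\ge n-1$.

*Proof.* **Step 1: $v_A(\alpha)=v_A(P_\sigma(\alpha))$ for $\alpha$ big.** The derivative, like the volume, does not see the negative part. Let $\psi(t,h)=\operatorname{vol}(\alpha-tN_\sigma(\alpha)+hA)^{1/n}$. For $t\in[0,1]$, $\operatorname{vol}(\alpha)\ge\operatorname{vol}(\alpha-tN_\sigma(\alpha))\ge\operatorname{vol}(P_\sigma(\alpha))=\operatorname{vol}(\alpha)$ by monotonicity and Lemma 1(d). So $\psi$ equals a constant $\psi_0>0$ on $[0,1]\times\{0\}$, the classes there are big, and on a convex neighborhood of $[0,1]\times\{0\}$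 the function $\psi$ is $C^1$ and concave. In particular $\partial_t\psi=0$ on $[0,1]\times\{0\}$. A concave $C^1$ function lies below its tangent planes, so for $t,t'\in[0,1]$ and small $h>0$,
$$\psi(t',h)\le\psi_0+h\,\partial_h\psi(t,0),\qquad\text{hence}\qquad\partial_h\psi(t',0)\le\partial_h\psi(t,0).$$
By symmetry $\partial_h\psi(\cdot,0)$ is constant on $[0,1]$. Since $v_A=n\psi_0^{n-1}\partial_h\psi$, comparing $t=0$ and $t=1$ gives the claim.

**Step 2: a lower bound for the derivative along $D$.** Let $u(\varepsilon)=\operatorname{vol}(D+\varepsilon A)$ and $w(\eta)=\operatorname{vol}(P+\eta A)$. Then $u'$ and $w'$ are nondecreasing on $(0,\infty)$ by the monotonicity of $v_A$, and $u(0)=0$ as $D$ is not big. By assumption $\lim^\diamond u(\varepsilon)/\varepsilon>0$, so there are $c>0$ and $\varepsilon_j\to0$ with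
$$c\,\varepsilon_j\le u(\varepsilon_j)=\int_0^{\varepsilon_j}u'\le\varepsilon_ju'(\varepsilon_j).$$
So $u'(\varepsilon_j)\ge c$, and since $u'$ is nondecreasing and $\varepsilon_j\to0$, $u'\ge c$ on $(0,\infty)$.

**Step 3: transfer to $P$.** By Step 1, by monotonicity and by Lemma 2(a),
$$u'(\varepsilon)=v_A(D+\varepsilon A)=v_A(P_\varepsilon)\le v_A(P+\eta(\varepsilon)A)=w'(\eta(\varepsilon)).$$
So $w'(\eta(\varepsilon))\ge c$ for all $\varepsilon>0$. Since $\eta(\varepsilon)\to0$ and $w'$ is nondecreasing, $w'\ge c$ on $(0,\infty)$, so $w(\eta)\ge c\,\eta$. This says $\kappa_{\mathrm{vol},\inf}(P)\ge n-1$. $\square$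

**Proof of Theorem C, part 2.** By Theorem B it suffices to treat $\kappa_{\mathrm{vol},\diamond}$. Suppose $\kappa_{\mathrm{vol},\diamond}(P)\ne\kappa_{\mathrm{vol},\diamond}(D)$. Then $n\ge2$, since $N=0$ for $n=1$; and $\kappa_{\mathrm{vol},\diamond}(P)<\kappa_{\mathrm{vol},\diamond}(D)$ by Lemma 2(c). If $D$ were big, so would $P$ be, and both numbers would be $n$; so $D$ is not big and $\kappa_{\mathrm{vol},\diamond}(D)\le n-1$. By Propositions 4 and 6, $P\not\equiv0$, so $\kappa_{\mathrm{vol},\diamond}(P)\ge1$ by Proposition 10. If $\kappa_{\mathrm{vol},\diamond}(D)=n-1$, Proposition 11 would give $\kappa_{\mathrm{vol},\diamond}(P)\ge n-1$, which is excluded. So $1\le\kappa_{\mathrm{vol},\diamond}(P)<\kappa_{\mathrm{vol},\diamond}(D)\le n-2$, which is impossible for $n\le3$. $\blacksquare$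

## 6. Numerical domination on surfaces, and the sharp dimensions

**Proof of Theorem C, part 3.** For $n=1$ we have $N=0$. Let $n=2$, and use the notation of Proposition 5.

**Step 1: $D$ big.** Then $P$ is big too. For any proper $W$, $t\mu^*D-E_W$ is big for $t\gg0$, so $y(t\mu^*D-E_W)+A_Y$ is pseudoeffective for all $y>0$ and $D\succeq W$; the same holds for $P$. So $\kappa_\nu(D)=\kappa_\nu(P)=2$.

**Step 2: if $D$ is not big, then $\kappa_\nu(P)\le\kappa_\nu(D)\le1$.** Let $W$ be an ample prime Cartier divisor; then $E_W=\mu^*W$. If $x\mu^*D-yE_W+A_Y$ is pseudoeffective, so is its push-forward $xD-yW+\mu_*A_Y$. For $y$ large, $yW-\mu_*A_Y$ is ample, so $xD$ would be pseudoeffective plus ample, hence big, a contradiction. So $y$ is bounded and $D\not\succeq W$. Now use (5).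

**Step 3: if $D$ is not big and $P\not\equiv0$, then $\kappa_\nu(P)=\kappa_\nu(D)=1$.** By Step 2 we must show that $P$ dominates every point $p$. Let $e$ be the Hilbert–Samuel multiplicity of $p$. $P$ is nef, and $P\cdot A>0$ by Lemma 9. For each $m$ choose a $\mathbb Q$-divisor $Q\equiv mP+\alpha$ with $\alpha-\frac14A$ and $A-\alpha$ ample. Then $Q$ is ample and $Q^2\ge2mP\cdot\alpha\ge\frac m2P\cdot A>0$. For divisible $k\gg0$, $h^0(kQ)=\frac{k^2}2Q^2+o(k^2)$, while vanishing in $\mathcal I_p^{\lceil ky\rceil}$ imposes at most $\frac e2k^2y^2+o(k^2)$ conditions. So if $0<y<\sqrt{Q^2/e}$, there is a nonzero section of $kQ$ in $\mathcal I_p^{\lceil ky\rceil}$, and $\mu^*Q-yE_p$ is pseudoeffective. Adding $\mu^*(A-\alpha)$, we see that $m\mu^*P+\mu^*A-yE_p$ is pseudoeffective. Here $y$ can be taken of order $\sqrt m$. Choose $N_0$ with $N_0A_Y-\mu^*A$ ample and divide by $N_0$: $\frac m{N_0}\mu^*P-\frac y{N_0}E_p+A_Y$ is pseudoeffective, with both coefficients arbitrarily large. So $P\succeq p$.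

**Step 4: if $P\equiv0$, then $\kappa_\nu(D)=0=\kappa_\nu(P)$.** We exhibit a point that $D\equiv N$ does not dominate. Take a smooth point $p\notin\operatorname{Supp}N$ and $H=A+\sum c_i\Gamma_i$ from Proposition 5. On $\mathrm{Bl}_pX$ with exceptional curve $E$ (pull-backs suppressed), $H-\delta E$ is nef for small $\delta>0$. Indeed $A-\delta E$ is ample for small $\delta$, so $H-\delta E=(A-\delta E)+\sum c_i\Gamma_i$ has nonnegative degree on every curve other than the $\Gamma_i$; and $(H-\delta E)\cdot\Gamma_i=H\cdot\Gamma_i=0$ because $p\notin\Gamma_i$. Any $Y$ in the definition factors through $\mathrm{Bl}_pX$, with $E_p$ the pull-back of $E$, so $E_p^2=-1$; also $\mu^*N\cdot E_p=0$, $\mu^*H\cdot E_p=0$ and $N\cdot H=0$. If $x\mu^*D-yE_p+A_Y$ is pseudoeffective, then, as $D\equiv N$,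
$$0\le(x\mu^*N-yE_p+A_Y)\cdot(\mu^*H-\delta E_p)=-\delta y+A_Y\cdot(\mu^*H-\delta E_p).$$
So $y$ is bounded, $D\not\succeq p$ and $\kappa_\nu(D)=0$. By (5), $\kappa_\nu(P)=0$. $\blacksquare$

**The sharp dimensions.** For $n\le2$, the $\kappa^{\mathbb R}_{\star,\diamond}$-equalities hold by Theorem C(1) and the $\kappa_\nu$-equality by Theorem C(3); for every $n\ge3$, Theorem A with $s=n-2\ge1$ violates all five of them. For $n\le3$, the integral $\kappa_{\star,\diamond}$-equalities hold by Theorem C(2); for every $n\ge4$, Theorem A with $s=n-2\ge2$ violates all four of them. So the $\mathbb R$-valued equalities and the $\kappa_\nu$-equality hold for all $(X,D)$ of dimension $n$ exactly when $n\le2$, and the integral ones exactly when $n\le3$. Theorem A with $s\ge2$ violates all nine equalities simultaneously. $\blacksquare$
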